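# Positivity decided in two steps: a real vector field that a priori estimates control and brackets miss

## 1. A Hermitian pencil whose positivity is decided in two steps

Everything in this talk turns on one $3\times 3$ matrix. For $\xi=(\tau,\rho,\sigma)\in\mathbb R^3$ let
$$L(\xi)=\begin{pmatrix}0&0&\tau\\0&\tau&\rho\\ \tau&\rho&\sigma\end{pmatrix},\qquad Q_\xi(w)=\sum_{j,k}L_{jk}(\xi)w_j\bar w_k=\tau\big(|w_2|^2+2\,\mathrm{Re}\,w_1\bar w_3\big)+2\rho\,\mathrm{Re}\,w_2\bar w_3+\sigma|w_3|^2 \tag{1}$$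
for $w\in\mathbb C^3$, and let
$$\nu(\xi)=\max\Big(0,-\min_{|w|=1}Q_\xi(w)\Big).$$
So $\nu(\xi)$ is the smallest number $\nu\ge0$ for which $Q_\xi+\nu|\cdot|^2\ge0$. It is homogeneous of degree $1$ and measures how far $Q_\xi$ is from being positive semidefinite.

When is $\nu(\xi)=0$, that is, $Q_\xi\ge 0$? If a diagonal entry of a positive semidefinite matrix vanishes, so does its whole row, because the $2\times2$ principal minors are nonnegative. The entry $(1,1)$ is $0$, so $\tau=0$. Only now do we know that the entry $(2,2)$, which is $\tau$, vanishes, and the same argument gives $\rho=0$. What remains is $\sigma\ge0$. Hence $Q_\xi\ge0$ exactly when $\tau=\rho=0$ and $\sigma\ge0$, and two successive steps were needed to see it: first $\tau$ dies, then, because of that, $\rho$ dies.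

The same argument run with $\nu$ instead of $0$ gives a quantitative version. Since $|w_2|^2+2|w_1w_3|\le|w|^2$ and $2|w_2w_3|\le|w|^2$, we have $|Q_\xi(w)|\le(|\tau|+|\rho|+|\sigma|)|w|^2\le\sqrt3\,|\xi||w|^2\le2|\xi||w|^2$. Hence $\nu\le2|\xi|$ and $\sigma+\nu\le3|\xi|$. The matrix
$$L(\xi)+\nu I=\begin{pmatrix}\nu&0&\tau\\0&\tau+\nu&\rho\\ \tau&\rho&\sigma+\nu\end{pmatrix}$$
is positive semidefinite. Its principal minor with indices $\{1,3\}$ gives
$$\tau^2\le\nu(\sigma+\nu)\le3\nu|\xi|. \tag{2}$$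
The diagonal entries $\tau+\nu$ and $\sigma+\nu$ are nonnegative. By (2), $\tau\le\sqrt{3\nu|\xi|}$, and $\nu=\nu^{1/2}\nu^{1/2}\le\sqrt{2\nu|\xi|}$. So the minor with indices $\{2,3\}$ gives
$$\rho^2\le(\tau+\nu)(\sigma+\nu)\le\big(\sqrt{3\nu|\xi|}+\sqrt{2\nu|\xi|}\big)\,3|\xi|\le10\,\nu^{1/2}|\xi|^{3/2}, \tag{3}$$
because $3(\sqrt3+\sqrt2)<10$. In short, $|\tau|\lesssim\nu^{1/2}|\xi|^{1/2}$ after one step and $|\rho|\lesssim\nu^{1/4}|\xi|^{3/4}$ after two.

One more computation will matter. At $\xi=(\delta,0,1)$ with $\delta>0$,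
$$Q_\xi(w)=\delta|w_2|^2+|w_3+\delta w_1|^2-\delta^2|w_1|^2\ge-\delta^2|w|^2,\qquad\text{so}\quad \nu(\delta,0,1)\le\delta^2\quad\text{while}\quad Q_{(\delta,0,1)}(e_2)=\delta. \tag{4}$$

Here is what the pencil is for. We shall attach to it three complex vector fields $Z_1,Z_2,Z_3$ on $\mathbb C^3\times\mathbb R^3$, and three real fields $T,R,S$ dual to $\tau,\rho,\sigma$, such that $[Z_j,\bar Z_k]$ is $i$ times the $(j,k)$ entry of $L$, read with $T,R,S$ in place of $\tau,\rho,\sigma$. The number $\nu(\xi)$ will turn out to be, up to a factor, the bottom of the quadratic form $\sum\|Z_ju\|^2$ at frequency $\xi$. Inequality (3) will then become an a priori estimate for $R$, while (4) will prevent $R$ from being reached by the brackets that one is allowed to form. A conjecture asserts that estimates and brackets always give the same real fields, generically; this pencil refutes it.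

## 2. Fields controlled with a gain $\epsilon$, and the module built from brackets

Let $M$ be a smooth real manifold of dimension $m$. All vector fields are smooth. A *distribution of complex vector fields* $\mathfrak Z(M)$ is a $\mathcal C^\infty(M,\mathbb C)$-submodule of the space of complex vector fields on $M$. It need not have constant rank, and no integrability condition and no condition on $\mathfrak Z(M)\cap\overline{\mathfrak Z(M)}$ is assumed. For open $V\subset M$, $\mathfrak Z(V)$ is the $\mathcal C^\infty(V,\mathbb C)$-module of complex fields on $V$ that are locally $\mathcal C^\infty$-linear combinations of restrictions of elements of $\mathfrak Z(M)$. If $\mathfrak Z(M)$ is spanned by fields $Z_1,\dots,Z_n$ that are independent at each point, then $\mathfrak Z(V)=\bigoplus_j\mathcal C^\infty(V,\mathbb C)Z_j$, since the local coefficients are unique and therefore glue.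

We write $\|\cdot\|_s$ for the Sobolev norm of order $s\in\mathbb R$. On $\mathbb R^D$ we use $\|f\|_s^2=\int(1+|\eta|^2)^s|\hat f(\eta)|^2d\eta$ with the unitary Fourier transform. We need four standard facts.

1. $\|f\|_s\le\|f\|_{s'}$ if $s\le s'$.
2. Multiplication by a fixed $\mathcal C^\infty_0$ function is bounded for each $\|\cdot\|_s$.
3. $\|f\|_0^2\le\|f\|_{-a}\|f\|_a$, and $\|f\|_a\le\|f\|_0^{1-a}\|f\|_1^a$ for $0\le a\le1$ (Cauchy–Schwarz and Hölder on the Fourier side).
4. On functions supported in a fixed compact set, all standard choices of the norm are equivalent, and the norm is preserved up to equivalence by diffeomorphisms.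

**Definition (enthralled).** A real vector field $X$ on $V$ is *enthralled* by $\mathfrak Z(V)$ if for every relatively compact open $U\Subset V$ there are $L_1,\dots,L_n\in\mathfrak Z(V)$, $\epsilon>0$ and $C>0$, depending on $X$ and $U$, such that
$$\|X(u)\|_{\epsilon-1}^2\leq C\Big(\sum_{j=1}^n\|L_j(u)\|_0^2+\|u\|_0^2\Big)\qquad\forall u\in\mathcal{C}^\infty_0(U).\tag{$\ast$}$$
We say that $X$ *satisfies $(\ast)$ with a given $\epsilon$* if this holds with that $\epsilon$ for every such $U$.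

**Definition (the algebra and the module).** $\mathfrak A_{\mathfrak Z}(V)$ is the real Lie algebra generated by the real fields on $V$ that satisfy $(\ast)$ with $\epsilon=1$. $\mathcal M(V)$ is the $\mathfrak A_{\mathfrak Z}(V)$-module generated by the real parts of elements of $\mathfrak Z(V)$: the smallest real vector space of real fields on $V$ that contains $\mathrm{Re}\,Z$ for all $Z\in\mathfrak Z(V)$ and contains $[Y,W]$ whenever $Y\in\mathfrak A_{\mathfrak Z}(V)$ and $W$ belongs to it.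

Two facts are known, and we take them as given:

* **(a)** the enthralled real fields form a module over $\mathfrak A_{\mathfrak Z}(V)$: a real vector space closed under $X\mapsto[Y,X]$ for $Y\in\mathfrak A_{\mathfrak Z}(V)$;
* **(b)** $\mathrm{Re}\,Z$ satisfies $(\ast)$ with $\epsilon=\frac12$ for every $Z\in\mathfrak Z(V)$.

Together they say that every element of $\mathcal M(V)$ is enthralled. We add a third, with proof:

* **(c)** the enthralled real fields form a $\mathcal C^\infty(V,\mathbb R)$-module.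

For sums, on a given $U$ take the smaller of the two exponents (fact 1) and the union of the two lists of $L_j$. For $fX$ and $U\Subset V$, choose $\varphi\in\mathcal C_0^\infty(V)$ equal to $1$ on $U$. Then $fXu=(\varphi f)Xu$ for $u\in\mathcal C_0^\infty(U)$, and fact 2 gives $\|fXu\|_{\epsilon-1}\le C\|Xu\|_{\epsilon-1}$.

**Example.** On $\mathbb R^2$ let $\mathfrak Z$ be spanned by $\partial_x$. Then $a\partial_x$ satisfies $(\ast)$ with $\epsilon=1$. Suppose $a\partial_x+b\,\partial_y$ is enthralled and $b(p)\ne0$. By (c), applied near $p$, $\partial_y$ is enthralled there, with some exponent $\epsilon\le1$ on a small $U\ni p$ (decrease it if necessary). Take $u=\phi(x)\psi(y)e^{iNy}$ with fixed nonzero $\phi,\psi$ for which $u\in\mathcal C_0^\infty(U)$. The right side of $(\ast)$ is bounded in $N$. Since $\hat u(\eta_1,\eta_2)=\hat\phi(\eta_1)\hat\psi(\eta_2-N)$, the part of the integral over $|\eta_1|\le1$, $|\eta_2-N|\le1$ shows $\|\partial_yu\|^2_{\epsilon-1}\ge cN^{2\epsilon}$.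 This is a contradiction. So the enthralled fields are the $a\partial_x$, and $\mathcal M(V)$ is the same set.

**Example.** On $\mathbb R^3_{(x,y,q)}$ let $\mathfrak Z$ be spanned by the real fields $X=\partial_x$, $Y=\partial_y+x\partial_q$. Both satisfy $(\ast)$ with $\epsilon=1$ trivially. So $[X,fY]=X(f)Y+f\partial_q$ is in $\mathcal M(V)$ for all real $f$. Hence $\mathcal M(V)$ contains all real fields, and by (a) and (b) all are enthralled.

For genuinely complex $Z$ the situation is more delicate: (b) gives only $\epsilon=\frac12$ for $\mathrm{Re}\,Z$, and such a field need not belong to $\mathfrak A_{\mathfrak Z}(V)$.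

**Conjecture** (Andrea Altomani, C. Denson Hill, Mauro Nacinovich, Egmont Porten, "Complex vector fields and hypoelliptic partial differential operators", arXiv:0807.4857 (2008)). *The real vector fields $X$ satisfying $(\ast)$ coincide on a dense open subset of $M$ with the elements of the $\mathfrak A_{\mathfrak Z}(M)$-module generated by the real parts of the elements of $\mathfrak Z(M)$.*

This is understood locally, away from singular points: there is a dense open $\Omega\subset M$ such that every $p\in\Omega$ has arbitrarily small open neighborhoods $V\subset\Omega$ for which the real fields on $V$ enthralled by $\mathfrak Z(V)$ are exactly the elements of $\mathcal M(V)$.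

**Theorem 1.** *The conjecture is false. On $M=\mathbb C^3_z\times\mathbb R^3_{(t,r,s)}$ put $T=\partial_t$, $R=\partial_r$, $S=\partial_s$, let*
$$\begin{aligned}Z_1&=\partial_{z_1}-\tfrac i2\bar z_3T,\\ Z_2&=\partial_{z_2}-\tfrac i2(\bar z_2T+\bar z_3R),\\ Z_3&=\partial_{z_3}-\tfrac i2(\bar z_1T+\bar z_2R+\bar z_3S),\end{aligned}$$
*and let $\mathfrak Z(M)$ be the $\mathcal C^\infty(M,\mathbb C)$-span of $Z_1,Z_2,Z_3$. For every nonempty open $V\subset M$, $R|_V$ satisfies $(\ast)$ with $\epsilon=\frac14$, but $R|_V\notin\mathcal M(V)$. Hence no dense (or even nonempty) open $\Omega$ as in the conjecture exists.*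

Here $\mathfrak Z(M)$ has constant rank, is formally integrable since $[Z_j,Z_k]=0$, and satisfies $\mathfrak Z\cap\overline{\mathfrak Z}=0$; this will be visible in the next section. Sections 3 to 7 prove Theorem 1 and do not use (a) or (b). Sections 8 to 11 prove three stronger statements.

## 3. Quadrics: vector fields with a prescribed pencil of Hermitian forms

We work with a general pencil, since it costs nothing. Let $L^1,\dots,L^d$ be Hermitian $n\times n$ matrices and $L(\tau)=\sum_\alpha\tau_\alpha L^\alpha$ for $\tau\in\mathbb R^d$. Put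
$$Q^\alpha(v,w)=\sum_{j,k}L^\alpha_{jk}v_j\bar w_k,\quad \mathbf Q(v,w)=(Q^\alpha(v,w))_\alpha\in\mathbb C^d,\quad Q_\tau(v,w)=\tau\cdot\mathbf Q(v,w),\quad Q_\tau(w)=Q_\tau(w,w)\in\mathbb R,$$
and $\nu(\tau)=\max(0,-\min_{|w|=1}Q_\tau(w))$. Then $\nu$ is continuous and homogeneous of degree $1$, and $Q_\tau(w)+\nu(\tau)|w|^2\ge0$. On $G=\mathbb C^n_z\times\mathbb R^d_t$ define
$$Z_j=\partial_{z_j}-\tfrac i2\sum_{m,\alpha}L^\alpha_{jm}\bar z_m\partial_{t_\alpha},\qquad Z_w=\sum_jw_jZ_j,\qquad \bar Z_w=\overline{Z_w}=\sum_j\bar w_j\bar Z_j,$$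
and let $\mathfrak Z(G)$ be the span of the $Z_j$. With the matrix (1) these are the fields of Theorem 1; there we write $\xi=(\tau,\rho,\sigma)$ for the frequency.

**Brackets.** The coefficients of the $Z_j$ are antiholomorphic in $z$ and independent of $t$, so $[Z_j,Z_k]=0$ and all $\partial_{t_\alpha}$ commute with everything. As $\bar Z_k=\partial_{\bar z_k}+\frac i2\sum\overline{L^\alpha_{km}}z_m\partial_{t_\alpha}$,
$$[Z_j,\bar Z_k]=\sum_\alpha\Big(\tfrac i2\overline{L^\alpha_{kj}}+\tfrac i2L^\alpha_{jk}\Big)\partial_{t_\alpha}=i\sum_\alpha L^\alpha_{jk}\partial_{t_\alpha}.$$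
The fields $Z_j,\bar Z_j,\partial_{t_\alpha}$ form a global frame of $\mathbb CTG$. So a real field on $V$ is uniquely $Z_w+\bar Z_w+\theta\cdot\partial_t$ with smooth $w:V\to\mathbb C^n$, $\theta:V\to\mathbb R^d$, and it lies in $\mathrm{Re}\,\mathfrak Z(V)=\{\mathrm{Re}\,Z:Z\in\mathfrak Z(V)\}$ if and only if $\theta=0$. For two real fields $Y=Z_v+\bar Z_v+\eta\cdot\partial_t$ and $W=Z_w+\bar Z_w+\theta\cdot\partial_t$,
$$[Y,W]=Z_{a}+\bar Z_{a}+\big(Y\theta-W\eta+2\,\mathrm{Re}\,(i\,\mathbf Q(v,w))\big)\cdot\partial_t,\qquad a=Yw-Wv. \tag{5}$$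
Indeed, when the derivatives fall on coefficients we get $Yw_j$ on $Z_j$, its conjugate on $\bar Z_j$ (as $Y$ is real), and $Y\theta$ on $\partial_t$, minus the same with the roles exchanged. The remaining terms are $\sum v_j\bar w_k[Z_j,\bar Z_k]=i\mathbf Q(v,w)\cdot\partial_t$ and $-\sum w_j\bar v_k[Z_j,\bar Z_k]=-i\mathbf Q(w,v)\cdot\partial_t=\overline{i\mathbf Q(v,w)}\cdot\partial_t$.

**The right side of $(\ast)$.** If $L_i=\sum_jc_{ij}Z_j\in\mathfrak Z(V)$ and $U\Subset V$, the $c_{ij}$ are bounded on $U$. So in $(\ast)$ we may always replace the $L_i$ by $Z_1,\dots,Z_n$, at the price of a larger $C$.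

**Translations.** For $p=(\zeta,\theta)\in G$ let
$$\ell_p(z,t)=(\zeta+z,\ \theta+t+B(\zeta,z)),\qquad B^\alpha(\zeta,z)=\mathrm{Im}\sum_{j,m}L^\alpha_{jm}z_j\bar\zeta_m .$$
This diffeomorphism maps $0$ to $p$, preserves Lebesgue measure and each $\partial_{t_\alpha}$. Since $\partial_{z_j}B^\alpha=\frac1{2i}\sum_mL^\alpha_{jm}\bar\zeta_m=-\frac i2\sum_mL^\alpha_{jm}\bar\zeta_m$,
$$Z_j(f\circ\ell_p)=(\partial_{z_j}f)\circ\ell_p-\tfrac i2\sum_{m,\alpha}L^\alpha_{jm}(\bar\zeta_m+\bar z_m)(\partial_{t_\alpha}f)\circ\ell_p=(Z_jf)\circ\ell_p .$$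
So $\ell_p$ preserves each $Z_j$. By the diffeomorphism invariance of Sobolev norms on compact sets, if $Z_w+\bar Z_w+\theta\cdot\partial_t$ satisfies $(\ast)$ on $V$ with some $\epsilon$, so does the field with $w\circ\ell_p,\theta\circ\ell_p$ on $\ell_p^{-1}(V)$. Thus any $p\in V$ may be moved to $0$.

**Partial Fourier transform.** With $\tilde u(z,\tau)=(2\pi)^{-d/2}\int e^{-i\tau\cdot t}u(z,t)\,dt$, $\partial_{t_\alpha}$ becomes $i\tau_\alpha$. So $Z_j$ and $\bar Z_j$ become the operators on $\mathbb C^n$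
$$Z_{j,\tau}=\partial_{z_j}+\tfrac12\sum_mL_{jm}(\tau)\bar z_m,\qquad \bar Z_{j,\tau}=\partial_{\bar z_j}-\tfrac12\sum_m\overline{L_{jm}(\tau)}z_m=-(Z_{j,\tau})^* .$$
A direct computation gives $[Z_{j,\tau},\bar Z_{k,\tau}]=-\frac12\overline{L_{kj}(\tau)}-\frac12L_{jk}(\tau)=-L_{jk}(\tau)$. With $Z_{w,\tau}=\sum w_jZ_{j,\tau}$ and $\bar Z_{w,\tau}=\sum\bar w_j\bar Z_{j,\tau}=-(Z_{w,\tau})^*$ we have, for Schwartz $v$ on $\mathbb C^n$, $\|\bar Z_{w,\tau}v\|^2=-(Z_{w,\tau}\bar Z_{w,\tau}v,v)$ and $\|Z_{w,\tau}v\|^2=-(\bar Z_{w,\tau}Z_{w,\tau}v,v)$. Hence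
$$\|\bar Z_{w,\tau}v\|^2-\|Z_{w,\tau}v\|^2=-([Z_{w,\tau},\bar Z_{w,\tau}]v,v)=Q_\tau(w)\|v\|^2. \tag{6}$$

**Example ($n=d=1$, $L(\tau)=\tau$).** Here $Z=\partial_z-\frac i2\bar z\,\partial_t$, $[Z,\bar Z]=i\partial_t$ and $\nu(\tau)=\max(0,-\tau)$. For $\tau<0$, (6) gives $\|Z_\tau v\|^2\ge|\tau|\|v\|^2$. For $\tau>0$ the Gaussian $v=e^{-\tau|z|^2/2}$ satisfies $Z_\tau v=-\frac\tau2\bar zv+\frac\tau2\bar zv=0$. So negative frequencies are expensive and positive ones are free. The next lemma says the same of any pencil, with $\nu(\tau)$ as the price.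

**Lemma 1.** *(i) $\sum_j\|Z_{j,\tau}v\|^2\ge\nu(\tau)\|v\|^2$ for all Schwartz $v$. (ii) $\inf_{\|v\|=1}\sum_j\|Z_{j,\tau}v\|^2\le n\,\nu(\tau)$, the infimum being over Schwartz $v$.*

*Proof.* (i) Let $\nu(\tau)>0$ and let $w$ be a unit vector with $Q_\tau(w)=-\nu(\tau)$. By Cauchy–Schwarz and (6), $\sum_j\|Z_{j,\tau}v\|^2\ge\|Z_{w,\tau}v\|^2\ge-Q_\tau(w)\|v\|^2=\nu(\tau)\|v\|^2$.

(ii) Let $\kappa>0$, $\kappa\ge2\nu(\tau)$, $A=L(\tau)+\kappa I$ and $v=\exp(-\frac12\sum A_{jm}z_j\bar z_m)$. The eigenvalues $a_1,\dots,a_n$ of $A$ are $\ge\kappa-\nu(\tau)\ge\kappa/2$, so $v$ is Schwartz. We have $Z_{j,\tau}v=\frac12\sum_m(-A_{jm}+L_{jm}(\tau))\bar z_m\,v=-\frac\kappa2\bar z_jv$. In unitary coordinates $y$ that diagonalize the form, $|v|^2=\exp(-\sum a_j|y_j|^2)$, and $\int_{\mathbb C}|y|^2e^{-a|y|^2}dy=\frac1a\int_{\mathbb C}e^{-a|y|^2}dy$. So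
$$\sum_j\|Z_{j,\tau}v\|^2=\tfrac{\kappa^2}4\int|z|^2|v|^2dz=\tfrac{\kappa^2}4\,\mathrm{tr}(A^{-1})\|v\|^2\le\tfrac{\kappa^2}{4}\cdot\tfrac{2n}{\kappa}\|v\|^2=\tfrac{n\kappa}2\|v\|^2 .$$
Take $\kappa=2\nu(\tau)$ if $\nu(\tau)>0$, and let $\kappa\to0$ otherwise. $\square$

Integrating (i) in $\tau$, Plancherel gives for $u\in\mathcal C_0^\infty(G)$
$$\sum_j\|Z_ju\|_0^2\ \ge\ \iint\nu(\tau)|\tilde u(z,\tau)|^2\,dz\,d\tau . \tag{7}$$
On the other side, let $s\le0$ and $\theta\in\mathbb R^d$. If $\zeta$ is the frequency dual to $z$, then $(1+|\zeta|^2+|\tau|^2)^s\le(1+|\tau|^2)^s$, so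
$$\|\theta\cdot\partial_tu\|_s^2\le\iint(\theta\cdot\tau)^2(1+|\tau|^2)^s|\tilde u(z,\tau)|^2\,dz\,d\tau . \tag{8}$$
Comparing (7) and (8): *an inequality $(\theta\cdot\tau)^2(1+|\tau|^2)^{\epsilon-1}\le C(1+\nu(\tau))$ with $0<\epsilon\le1$ implies that $\theta\cdot\partial_t$ satisfies $(\ast)$ with $\epsilon$ on every open $V$.*

## 4. Reaching $T$ by a bracket, and why the same route stops at $R$

Before the $3\times3$ pencil, take its one-step relative, $n=d=2$:
$$L(\tau,\sigma)=\begin{pmatrix}0&\tau\\ \tau&\sigma\end{pmatrix},\qquad [Z_1,\bar Z_1]=0,\quad [Z_1,\bar Z_2]=iT,\quad [Z_2,\bar Z_2]=iS .$$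
Since $Q_\tau(e_1)=0$, (6) gives $\|\bar Z_1u\|_0=\|Z_1u\|_0$. So $Z_1+\bar Z_1$ satisfies $(\ast)$ with $\epsilon=1$ and lies in $\mathfrak A_{\mathfrak Z}(V)$. By (5) with $v=e_1$, $w=\frac i2e_2$, we get $[Z_1+\bar Z_1,\mathrm{Re}(iZ_2)]=T$, so $T\in\mathcal M(V)$. The estimate sees $T$ as well: the determinant of $L+\nu I$ gives $\tau^2\le\nu(\sigma+\nu)\le C\nu|(\tau,\sigma)|$, hence $\epsilon=\frac12$. And $S$ is out of reach, since $\nu=0$ on the ray $\tau=0$, $\sigma>0$ (Section 9 makes this a proof). For this pencil brackets and estimates agree.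

Now the pencil (1). Again $Q_\xi(e_1)=0$, so $Z_1+\bar Z_1\in\mathfrak A_{\mathfrak Z}(V)$, and with $v=e_1$, $w=\frac i2e_3$ formula (5) gives $[Z_1+\bar Z_1,\mathrm{Re}(iZ_3)]=T\in\mathcal M(V)$. To show that $R$ is enthralled, the natural plan is to use (a) and (b) once more. The field $R$ occurs in $[Z_j,\bar Z_k]$ only for $\{j,k\}=\{2,3\}$. So we need a field with a $Z_2$ or $Z_3$ component in $\mathfrak A_{\mathfrak Z}(V)$. Try $Z_2+\bar Z_2$: we would have to bound $\|\bar Z_2u\|_0^2$ by $\sum\|Z_ju\|_0^2+\|u\|_0^2$. By (6),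
$$\|\bar Z_2u\|_0^2-\|Z_2u\|_0^2=\iint\tau\,|\tilde u|^2\,dz\,d\xi,$$
and the only control on frequencies is through $\nu$. We would need $\tau\le C(1+\nu(\xi))$. But scaling (4) by $N=\delta^{-2}$ gives, at $\xi=(N^{1/2},0,N)$, $\nu\le1$ and $\tau=N^{1/2}$. This is the exact point where the bracket route stops: $\tau$ is controlled only by $(\nu|\xi|)^{1/2}$, as in (2), and not by $\nu$.

The way past this point is to forget brackets. The inequality (3) bounds $\rho$ by $\nu$ directly; it uses (2) only as an inequality between numbers, and there a loss of derivatives is harmless. That gives the estimate for $R$ in a few lines (Section 5). Then the failure just met is promoted to a theorem: *every* field satisfying $(\ast)$ with $\epsilon=1$ has only a $Z_1$ component (Section 6), and so no allowed bracket produces $R$ (Section 7).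

## 5. $R$ satisfies $(\ast)$ with $\epsilon=\frac14$

The purpose of this section is the positive half of Theorem 1. By (3), and since $|\xi|^{3/2}\le(1+|\xi|^2)^{3/4}$,
$$\rho^2(1+|\xi|^2)^{-3/4}\le10\,\nu(\xi)^{1/2}\le10\,(1+\nu(\xi)).$$
Apply (8) with $s=-\frac34$ to $R=\partial_r$, then this inequality, then Plancherel and (7):
$$\|Ru\|_{-3/4}^2\le\iint10(1+\nu(\xi))|\tilde u|^2\,dz\,d\xi\le10\Big(\sum_{j=1}^3\|Z_ju\|_0^2+\|u\|_0^2\Big)\qquad\forall u\in\mathcal C_0^\infty(M).$$
Since $-\frac34=\frac14-1$, $R$ satisfies $(\ast)$ with $\epsilon=\frac14$ on every open $V$, with $L_j=Z_j$. $\square$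

## 6. What the exponent $\epsilon=1$ forces

We return to a general quadric. Define
$$E=\{w\in\mathbb C^n:\ \exists C\ \forall\tau\in\mathbb R^d\quad Q_\tau(w)\le C\nu(\tau)\}.$$

**Lemma 2.** *Let $Y=Z_w+\bar Z_w+\theta\cdot\partial_t$ be a real field on an open $V\subset G$ satisfying $(\ast)$ with $\epsilon=1$. Then $\theta\equiv0$ and $w(p)\in E$ for every $p\in V$.*

*Proof.* **Step 1: freeze the coefficients at a point by dilation.** Fix $p\in V$ and translate it to $0$. Take an open $U\Subset V$ with $0\in U$. By the remark on the right side of $(\ast)$,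
$$\|Yu\|_0^2\le C\Big(\sum\|Z_ju\|_0^2+\|u\|_0^2\Big)\qquad\forall u\in\mathcal C_0^\infty(U).$$
Let $D_\lambda(z,t)=(\lambda z,\lambda^2t)$. For $u\in\mathcal C_0^\infty(G)$ put $u_\lambda=u\circ D_\lambda$; its support is in $U$ for large $\lambda$. Since the coefficients of $Z_j-\partial_{z_j}$ are linear in $\bar z$, $Z_ju_\lambda=\lambda(Z_ju)\circ D_\lambda$. Also $\partial_{t_\alpha}u_\lambda=\lambda^2(\partial_{t_\alpha}u)\circ D_\lambda$. Insert $u_\lambda$ and change variables. All squared norms acquire the same Jacobian factor, which cancels, and with $w_\lambda=w\circ D_{1/\lambda}$, $\theta_\lambda=\theta\circ D_{1/\lambda}$,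
$$\big\|\lambda(Z_{w_\lambda}+\bar Z_{w_\lambda})u+\lambda^2\theta_\lambda\cdot\partial_tu\big\|_0^2\le C\Big(\lambda^2\sum\|Z_ju\|_0^2+\|u\|_0^2\Big).$$
On $\operatorname{supp}u$ we have $w_\lambda\to w(0)$ and $\theta_\lambda\to\theta(0)$ uniformly. Divide by $\lambda^4$ and let $\lambda\to\infty$: $\theta(0)\cdot\partial_tu=0$ for all $u$, so $\theta$ vanishes at $p$. As $p$ was arbitrary, $\theta\equiv0$. Now divide by $\lambda^2$ and let $\lambda\to\infty$; with $w_0=w(0)$, $\|(Z_{w_0}+\bar Z_{w_0})u\|_0^2\le C\sum\|Z_ju\|_0^2$. Since $\|Z_{w_0}u\|_0^2\le|w_0|^2\sum\|Z_ju\|_0^2$, we obtain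
$$\|\bar Z_{w_0}u\|_0^2\le C'\sum_j\|Z_ju\|_0^2\qquad\forall u\in\mathcal C_0^\infty(G). \tag{9}$$

**Step 2: localize to one frequency.** Let $\tau\in\mathbb R^d$, $\psi\in\mathcal C_0^\infty(\mathbb R^d)$ with $\|\psi\|=1$, $v\in\mathcal C_0^\infty(\mathbb C^n)$, and $u_N=N^{-d/2}\psi(t/N)e^{i\tau\cdot t}v(z)$. Then
$$Z_ju_N=N^{-d/2}e^{i\tau\cdot t}\Big(\psi(t/N)\,Z_{j,\tau}v-\tfrac{i}{2N}\sum_{m,\alpha}L^\alpha_{jm}\bar z_m\,(\partial_\alpha\psi)(t/N)\,v\Big).$$
So $\|Z_ju_N\|_0=\|Z_{j,\tau}v\|+O(N^{-1})$, and similarly $\|\bar Z_{w_0}u_N\|_0=\|\bar Z_{w_0,\tau}v\|+O(N^{-1})$. Letting $N\to\infty$ in (9),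
$$\|\bar Z_{w_0,\tau}v\|^2\le C'\sum_j\|Z_{j,\tau}v\|^2 \tag{10}$$
with $C'$ independent of $\tau$. For Schwartz $v$ apply this to $\chi(z/k)v$ with a cutoff $\chi$ equal to $1$ near $0$ and let $k\to\infty$; both sides converge.

**Step 3: compare with the bottom of the form.** By (6) and (10), $Q_\tau(w_0)\|v\|^2\le\|\bar Z_{w_0,\tau}v\|^2\le C'\sum_j\|Z_{j,\tau}v\|^2$ for all Schwartz $v$. Taking the infimum over $\|v\|=1$, Lemma 1(ii) gives $Q_\tau(w_0)\le C'n\,\nu(\tau)$ for all $\tau$. So $w_0\in E$. $\square$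

For the pencil (1), **$E=\mathbb Ce_1$.** Any multiple of $e_1$ is in $E$ because $Q_\xi$ vanishes on it. Conversely let $w\in E$ with constant $C$. At $\xi=(0,0,1)$ the form is $|w_3|^2\ge0$, so $\nu=0$ and $|w_3|^2\le0$; thus $w_3=0$. At $\xi=(\delta,0,1)$ we have $\nu\le\delta^2$ by (4), and $Q_\xi(w)=\delta|w_2|^2$ because $w_3=0$. So $\delta|w_2|^2\le C\delta^2$ for all $\delta>0$, and $w_2=0$.

## 7. No allowed bracket produces $R$

Now we finish Theorem 1. Let $V\subset M$ be nonempty and open.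

**Step 1: locate the algebra.** By Lemma 2 and $E=\mathbb Ce_1$, every real field on $V$ satisfying $(\ast)$ with $\epsilon=1$ lies in
$$\mathfrak B(V)=\{fZ_1+\bar f\bar Z_1:\ f\in\mathcal C^\infty(V,\mathbb C)\}.$$
By (5) with $v=fe_1$, $w=ge_1$, and since $\mathbf Q(e_1,e_1)=0$, the bracket of two such fields has no $\partial_t$ part and only an $e_1$ component. So $\mathfrak B(V)$ is a Lie algebra and $\mathfrak A_{\mathfrak Z}(V)\subset\mathfrak B(V)$.

**Step 2: find a space that the brackets cannot leave.** Let $\mathfrak N(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\,T$. In (5) take $v=fe_1$, $\eta=0$, arbitrary $w$, and $\theta$ a multiple of the first basis vector. The first row of $L$ is $(0,0,\tau)$, so $\mathbf Q(e_1,w)=(\bar w_3,0,0)$, and the $\partial_t$ part of the bracket is a multiple of $T$. Hence $[\mathfrak B(V),\mathfrak N(V)]\subset\mathfrak N(V)$. As $\mathfrak N(V)$ is a real vector space containing $\mathrm{Re}\,\mathfrak Z(V)$,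 we get $\mathcal M(V)\subset\mathfrak N(V)$.

**Step 3: conclude.** The fields $Z_j,\bar Z_j,T,R,S$ form a frame, so $R|_V\notin\mathfrak N(V)$, and $R|_V\notin\mathcal M(V)$. By Section 5, $R|_V$ is enthralled. If some nonempty open $\Omega$ were as in the conjecture, any $p\in\Omega$ would have a neighborhood $V$ on which the enthralled fields are exactly $\mathcal M(V)$, which is impossible. This proves Theorem 1, and the conjecture is disproved. $\blacksquare$

## 8. Gaussian wave packets: how large an exponent can be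

To describe *all* enthralled fields on a quadric we need to show that certain fields are not enthralled. The test functions are the Gaussians of Lemma 1(ii), cut off near a point.

**Lemma 3.** *Let $X=Z_w+\bar Z_w+\theta\cdot\partial_t$ be a real field on $V\subset G$, $0\in V$, satisfying $(\ast)$ with some $\epsilon\in(0,1]$.*

*(i) If $w=0$, $\theta$ is constant, $|\tau_N|\to\infty$ and $Q_{\tau_N}\ge-\kappa|\cdot|^2$ with $\kappa\ge0$ fixed, then $|\theta\cdot\tau_N||\tau_N|^{\epsilon-1}$ is bounded.*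

*(ii) If $\tau\ne0$ and $Q_\tau\ge0$, then $\theta(0)\cdot\tau=0$.*

*The proof uses $(\ast)$ only for one $U\ni0$.*

*Proof.* **Step 1: the test functions and their size.** In (ii) put $\tau_N=N\tau$ and $\kappa=0$. Let $A_N=L(\tau_N)+(\kappa+1)I\ge I$ and
$$g_N=\exp\Big(i\tau_N\cdot t-\tfrac12\sum(A_N)_{jm}z_j\bar z_m\Big),\qquad G_N^2=\int_{\mathbb C^n}|g_N|^2dz=\frac{\pi^n}{\det A_N}.$$
Note that $|g_N|$ does not depend on $t$. Let $\chi=\chi_1(z)\chi_2(t)$ be a smooth cutoff with values in $[0,1]$, equal to $1$ for $|z|,|t|\le\delta/2$ and supported in $|z|,|t|\le\delta$, with $\delta$ so small that $\operatorname{supp}\chi\subset U$. Put $u_N=\chi g_N$. Constants $c,C>0$ below do not depend on $N$. In unitary coordinates that diagonalize $A_N$, with eigenvalues $a_j\ge1$, set $y_j=\sqrt{a_j}\,z_j$. Then $|y|\ge|z|$, $dz=(\det A_N)^{-1}dy$, and $\{|y|\le\delta/2\}$ comes from points with $|z|\le\delta/2$. Hence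
$$\int_{|z|\le\delta/2}|g_N|^2dz\ge(\det A_N)^{-1}\int_{|y|\le\delta/2}e^{-|y|^2}dy=c\,G_N^2,$$
and so $cG_N\le\|u_N\|_0\le CG_N$.

**Step 2: the right side of $(\ast)$ is $\le CG_N^2$.** As in Lemma 1, $Z_jg_N=\frac12\sum_m(-A_N+L(\tau_N))_{jm}\bar z_mg_N=-\frac{\kappa+1}2\bar z_jg_N$. So $Z_ju_N=(Z_j\chi)g_N-\frac{\kappa+1}2\bar z_j\chi g_N$ has norm $\le CG_N$.

**Step 3: the left side, in $L^2$.** Since $\overline{L_{jm}}=L_{mj}$, $\bar Z_jg_N=-\frac12\sum_k(A_N+L(\tau_N))_{kj}z_k\,g_N=O(|z|(|\tau_N|+1))g_N$. Hence $Xg_N=b_Ng_N$ with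
$$b_N=i\theta\cdot\tau_N+O\big(|z|(|\tau_N|+1)\big),\qquad b_N=i\theta\cdot\tau_N\ \text{ in case (i)}.$$
Put $f=Xu_N=\chi b_Ng_N+(X\chi)g_N$. In case (i) suppose the claim fails, and pass to a subsequence along which $|\theta\cdot\tau_N||\tau_N|^{\epsilon-1}\to\infty$. Since $|\tau_N|^{\epsilon-1}\le1$ for large $N$, also $\beta_N:=|\theta\cdot\tau_N|\to\infty$. In case (ii) suppose $\theta(0)\cdot\tau\ne0$, put $\beta_N=N$, and choose $\delta$ so small that $|b_N|\ge cN$ on $\operatorname{supp}\chi$ for large $N$. This is possible because $|\theta\cdot\tau|$ is bounded below near $0$ and the error is $\le C\delta N$. In both cases $c\beta_N\le|b_N|\le C\beta_N$ on $\operatorname{supp}\chi$. The term $(X\chi)g_N$ has norm $\le CG_N$, which is small compared with $\beta_NG_N$. So for large $N$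
$$c\beta_NG_N\le\|f\|_0\le C\beta_NG_N .$$

**Step 4: one derivative of $f$.** On $\operatorname{supp}\chi$ each first derivative of $g_N$ is $O(|\tau_N|+1)g_N$. The derivatives of $\chi b_N$ are $O(\beta_N)$: in case (i) $b_N$ is constant; in case (ii) $b_N=i\theta\cdot\tau_N-\frac{\kappa+1}2\sum w_j\bar z_j-\frac12\sum\bar w_j(A_N+L(\tau_N))_{kj}z_k$ has derivatives $O(N)$. The derivatives of $X\chi$ are bounded. So $\|f\|_1\le C|\tau_N|\beta_NG_N$ for large $N$.

**Step 5: interpolate.** By fact 3 of Section 2, $\|f\|_{1-\epsilon}\le\|f\|_0^\epsilon\|f\|_1^{1-\epsilon}\le C|\tau_N|^{1-\epsilon}\beta_NG_N$, and $\|f\|_0^2\le\|f\|_{\epsilon-1}\|f\|_{1-\epsilon}$. Therefore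
$$\|f\|_{\epsilon-1}\ge c\,\beta_N|\tau_N|^{\epsilon-1}G_N .$$
By $(\ast)$ and Step 2, $\beta_N|\tau_N|^{\epsilon-1}\le C$. In case (i) this contradicts the choice of the subsequence. In case (ii) it says that $N^\epsilon$ is bounded, which is false. $\square$

## 9. Enthralled fields and $\mathcal M(V)$ on every quadric

Besides $E$, four objects are attached to a pencil:

* $P=\{\tau\in\mathbb R^d:Q_\tau\ge0\}=\{\nu=0\}$ and $P^\perp=\{\theta\in\mathbb R^d:\theta\cdot\tau=0\ \forall\tau\in P\}$;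
* $\ell^\alpha(H)=\sum L^\alpha_{jk}H_{jk}$ and $\ell_\tau(H)=\sum_\alpha\tau_\alpha\ell^\alpha(H)$ for Hermitian $H$, so that $\ell_\tau(ww^*)=Q_\tau(w)$;
* $K=\{H\ge0:\ell_\tau(H)=0\ \forall\tau\}$;
* $F\subset\mathbb R^d$, the real span of the real and imaginary parts of the vectors $\mathbf Q(v,w)$, $v\in E$, $w\in\mathbb C^n$.

Writing $H$ as a sum of rank one matrices $hh^*$, we see that $\ell_\tau(H)$ is real. For $H\ge0$, summing $Q_\tau(h)\ge-\nu(\tau)|h|^2$ gives
$$\ell_\tau(H)\ge-\nu(\tau)\,\mathrm{tr}H. \tag{11}$$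
We identify $\theta\in\mathbb R^d$ with $\theta\cdot\partial_t$; a smooth function with values in a subspace $F$ of $\mathbb R^d$ is an element of $\mathcal C^\infty(V,\mathbb R)\otimes F$.

**Theorem 2.** *For every open $\emptyset\ne V\subset G$:*

1. *$E$ is a linear subspace, equal to $\bigcup_{H\in K}\mathrm{range}\,H$, and the real fields satisfying $(\ast)$ with $\epsilon=1$ are exactly the $Z_w+\bar Z_w$ with $w\in\mathcal C^\infty(V,E)$.*
2. *$\mathcal M(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\otimes F$.*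
3. *The enthralled fields are exactly $\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\otimes P^\perp$.*

*Hence the conjecture holds for $G$ if and only if $F=P^\perp$, i.e. if and only if $\mathrm{span}\,P=\{\tau:Q_\tau(v,\cdot)=0\ \forall v\in E\}$. If this condition fails, the equality in the conjecture fails on every nonempty open $V$.*

Before the proof, here are the objects in the cases already met. For $n=d=1$, $L(\tau)=\tau$: $\nu(\tau)=\max(0,-\tau)$, so $\tau|w|^2\le C\nu(\tau)$ for $\tau>0$ forces $w=0$. Thus $E=0$, $F=0$, $P=[0,\infty)$, $P^\perp=0$, and the conjecture holds. For the one-step pencil of Section 4: evaluating at $(\tau,\sigma)=(0,1)$ gives $w_2=0$ for $w\in E$, so $E=\mathbb Ce_1$. Then $\mathbf Q(e_1,w)=(\bar w_2,0)$ gives $F=\mathbb RT$; and $P=\{\tau=0,\sigma\ge0\}$ gives $P^\perp=\mathbb RT$. The conjecture holds. For the pencil (1): $E=\mathbb Ce_1$, $F=\mathbb RT$, but $P=\{\tau=\rho=0,\sigma\ge0\}$ and $P^\perp=\mathrm{span}(T,R)$.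

*Proof of part 1.* **Step 1: $E$ is described by a uniform estimate.** We claim that $w\in E$ if and only if there is $C'$ with $\|\bar Z_{w,\tau}v\|^2\le C'\sum_j\|Z_{j,\tau}v\|^2$ for all $\tau$ and all Schwartz $v$. If $Q_\tau(w)\le C\nu(\tau)$ with $C\ge0$, then (6) and Lemma 1(i) give
$$\|\bar Z_{w,\tau}v\|^2=\|Z_{w,\tau}v\|^2+Q_\tau(w)\|v\|^2\le(|w|^2+C)\sum_j\|Z_{j,\tau}v\|^2 .$$
The converse is Step 3 of the proof of Lemma 2. Since $\bar Z_{w,\tau}$ is antilinear in $w$, the vectors admitting such an estimate form a linear subspace.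

**Step 2: the fields with $\epsilon=1$.** By Step 1 and Plancherel, $\|\bar Z_wu\|_0^2\le C\sum\|Z_ju\|_0^2$ for constant $w\in E$. For smooth $w:V\to E$, write $w=\sum f_k\varepsilon_k$ with a basis $(\varepsilon_k)$ of $E$. On $U\Subset V$ the $f_k$ are bounded, so $Z_w+\bar Z_w=\sum(f_kZ_{\varepsilon_k}+\bar f_k\bar Z_{\varepsilon_k})$ satisfies $(\ast)$ with $\epsilon=1$. The converse is Lemma 2.

**Step 3: $\mathrm{range}\,H\subset E$ for $H\in K$.** Let $0\ne w=Hx$. By Cauchy–Schwarz for the form $H$, $|\langle w,y\rangle|^2=|\langle Hx,y\rangle|^2\le\langle Hx,x\rangle\langle Hy,y\rangle$ for all $y$, that is, $ww^*\le\langle Hx,x\rangle H$. Here $\langle Hx,x\rangle>0$, since otherwise $Hx=0$. So $H=c(ww^*+H_0)$ with $c=1/\langle Hx,x\rangle>0$ and $H_0\ge0$. From $\ell_\tau(H)=0$ and (11), $Q_\tau(w)=-\ell_\tau(H_0)\le\mathrm{tr}(H_0)\,\nu(\tau)$. So $w\in E$; and $0\in E$ trivially.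

**Step 4: every $w\in E$ is in such a range.** Let $Q_\tau(w)\le C\nu(\tau)$ for all $\tau$, $C\ge0$. By (11), $-\ell_\tau(H)\le C\nu(\tau)$ if $H\ge0$, $\mathrm{tr}H\le C$. Equality is attained at $H=C\,hh^*$ with $h$ a unit vector minimizing $Q_\tau$ if $\nu(\tau)>0$, and at $H=0$ otherwise. So $C\nu(\tau)=\max\{-\ell_\tau(H):H\ge0,\ \mathrm{tr}H\le C\}$, and for each $\tau$ there is such an $H$ with $\ell_\tau(ww^*+H)=Q_\tau(w)+\ell_\tau(H)\le0$. Consider the compact convex set
$$\Sigma=\{(\ell^\alpha(ww^*+H))_\alpha:\ H\ge0,\ \mathrm{tr}H\le C\}\subset\mathbb R^d .$$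
If $0\notin\Sigma$, strict separation would give $\tau$ with $\tau\cdot s>0$ for all $s\in\Sigma$, i.e. $\ell_\tau(ww^*+H)>0$ for all admissible $H$, a contradiction. So $0\in\Sigma$: some $ww^*+H$ is in $K$. A vector in its kernel is orthogonal to $w$, because both summands are $\ge0$. So $w$ lies in the orthogonal complement of the kernel, which is the range. This proves part 1.

*Proof of part 2.* **Step 1: upper bound.** Put
$$\mathfrak B=\{Z_w+\bar Z_w:w\in\mathcal C^\infty(V,E)\}\oplus\mathcal C^\infty(V,\mathbb R)\otimes F,\qquad \mathfrak N=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)\otimes F .$$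
Apply (5). If $v$ has values in $E$ and $\eta,\theta$ have values in $F$, then $Y\theta-W\eta$ has values in $F$, and so has $2\,\mathrm{Re}(i\mathbf Q(v,w))=-2\,\mathrm{Im}\,\mathbf Q(v,w)$, by the definition of $F$. Thus $[\mathfrak B,\mathfrak N]\subset\mathfrak N$. If $w$ also has values in $E$, so has $Yw-Wv$, and $\mathfrak B$ is a Lie algebra. By part 1, $\mathfrak A_{\mathfrak Z}(V)\subset\mathfrak B$. Hence $\mathcal M(V)\subset\mathfrak N$.

**Step 2: lower bound.** Let $v\in E$, $w\in\mathbb C^n$ be constant and $g\in\mathcal C^\infty(V,\mathbb C)$. By part 1, $Z_v+\bar Z_v\in\mathfrak A_{\mathfrak Z}(V)$, so $\mathcal M(V)$ contains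
$$[Z_v+\bar Z_v,\ gZ_w+\bar g\bar Z_w]\equiv2\,\mathrm{Re}\big(i\bar g\,\mathbf Q(v,w)\big)\cdot\partial_t\pmod{\mathrm{Re}\,\mathfrak Z(V)},$$
and $\mathrm{Re}\,\mathfrak Z(V)\subset\mathcal M(V)$. For real $h$, choosing $i\bar g=\frac h2$ and $i\bar g=-\frac{ih}2$ gives $h\,\mathrm{Re}\,\mathbf Q(v,w)\cdot\partial_t$ and $h\,\mathrm{Im}\,\mathbf Q(v,w)\cdot\partial_t$. So $\mathcal C^\infty(V,\mathbb R)\otimes F\subset\mathcal M(V)$.

*Proof of part 3.* **Step 1: these fields are enthralled.** By (c) and (b) it suffices to treat constant $\theta\in P^\perp$. On the unit sphere of $\mathbb R^d$ the functions $\nu$ and $\tau\mapsto\theta\cdot\tau$ are continuous and semialgebraic ($\nu$ is defined by a minimum of a polynomial over a sphere), and the second vanishes where the first does, by the definition of $P^\perp$. By the Łojasiewicz inequality (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Cor. 2.6.7) there are $N$ and $C$ with $|\theta\cdot\tau|^N\le C\nu(\tau)$ on the sphere.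 Since $|\theta\cdot\tau|$ is bounded there, $N$ may be increased, and we take $N\ge2$. By homogeneity $|\theta\cdot\tau|^N\le C\nu(\tau)|\tau|^{N-1}$ everywhere. Raise this to the power $2/N$ and use $|\tau|^{2-2/N}\le(1+|\tau|^2)^{1-1/N}$:
$$(\theta\cdot\tau)^2(1+|\tau|^2)^{1/N-1}\le C'\nu(\tau)^{2/N}\le C'(1+\nu(\tau)).$$
By (7) and (8), $\theta\cdot\partial_t$ satisfies $(\ast)$ with $\epsilon=1/N$.

**Step 2: there are no others.** Let $X=Z_w+\bar Z_w+\theta\cdot\partial_t$ be enthralled and $p\in V$. Translate $p$ to $0$. For one $U\ni0$ we have $(\ast)$ with some $\epsilon>0$, which we may decrease to lie in $(0,1]$. Lemma 3(ii), which uses only this $U$, gives $\theta(p)\cdot\tau=0$ for all $\tau\in P$. So $\theta$ is a smooth function with values in $P^\perp$.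

*The last statement.* If $F=P^\perp$, parts 2 and 3 agree on every $V$, and $\Omega=G$ works. If $F\ne P^\perp$, they differ on every nonempty open $V$, and no $\Omega$ exists. Taking orthogonal complements, $F=P^\perp$ if and only if $\mathrm{span}\,P=F^\perp$. And $\tau\in F^\perp$ means that $Q_\tau(v,w)=\tau\cdot\mathbf Q(v,w)=0$ for all $v\in E$, $w\in\mathbb C^n$. $\square$

## 10. A chain of $n-1$ steps: $n-2$ missed directions and the exponents $2^{-j}$

The pencil (1) reads off $\tau=0$ from the corner, and then uses $\tau$ as the next diagonal entry. Nothing prevents us from continuing.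

**Theorem 3.** *Let $n\ge3$, $d=n$, central frequency $\xi=(\tau_1,\dots,\tau_{n-1},\sigma)$ and*
$$Q_\xi(w)=2\sum_{j=1}^{n-1}\tau_j\,\mathrm{Re}\,w_j\bar w_n+\sum_{j=1}^{n-2}\tau_j|w_{j+1}|^2+\sigma|w_n|^2$$
*($n=3$ is Theorem 1). Let $T_j=\partial_{t_j}$ be dual to $\tau_j$. On every nonempty open $V$: $T_j$ satisfies $(\ast)$ with $\epsilon$ if and only if $\epsilon\le2^{-j}$ $(1\le j\le n-1)$, while $\mathcal M(V)=\mathrm{Re}\,\mathfrak Z(V)\oplus\mathcal C^\infty(V,\mathbb R)T_1$. In particular $\frac14$ in Theorem 1 is optimal, and the enthralled fields exceed $\mathcal M(V)$ by exactly $n-2$ dimensions at every point.*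

*Proof.* The diagonal of $L(\xi)$ is $(0,\tau_1,\dots,\tau_{n-2},\sigma)$, the last column above the diagonal is $(\tau_1,\dots,\tau_{n-1})$, and all other entries above the diagonal vanish.

**Step 1: the exponent $2^{-j}$ is attained.** By continuity and homogeneity $\nu\le C|\xi|$. The principal minors of $L(\xi)+\nu I\ge0$ with indices $\{1,n\}$ and $\{j+1,n\}$ give
$$\tau_1^2\le\nu(\sigma+\nu),\qquad \tau_{j+1}^2\le(\tau_j+\nu)(\sigma+\nu)\quad(1\le j\le n-2).$$
We claim $|\tau_j|\le C\nu^{2^{-j}}|\xi|^{1-2^{-j}}$. For $j=1$ this is the first inequality. If it holds for $j$, then $\nu=\nu^{2^{-j}}\nu^{1-2^{-j}}\le C\nu^{2^{-j}}|\xi|^{1-2^{-j}}$ shows that $\tau_j+\nu$ obeys the same bound. Hence $\tau_{j+1}^2\le C\nu^{2^{-j}}|\xi|^{2-2^{-j}}$, which is the claim for $j+1$. Consequently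
$$\tau_j^2(1+|\xi|^2)^{2^{-j}-1}\le C\nu^{2^{1-j}}\le C(1+\nu),$$
and (7), (8) give $(\ast)$ with $\epsilon=2^{-j}$. Smaller $\epsilon>0$ follow since $\|\cdot\|_{\epsilon-1}$ increases with $\epsilon$.

**Step 2: no larger exponent is possible.** Translate a point of $V$ to $0$; the field $T_j$ is unchanged. Let $c^2=1/n$, $c>0$, and for $N\ge1$
$$\sigma=N,\qquad \tau_1=cN^{1/2},\qquad \tau_{j+1}=c(\tau_jN)^{1/2}.$$
Inductively, $\tau_j$ is a positive constant times $N^{1-2^{-j}}$, and $|\xi|$ is comparable to $N$. We have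
$$2\tau_1\mathrm{Re}\,w_1\bar w_n\ge-|w_1|^2-\tau_1^2|w_n|^2=-|w_1|^2-c^2N|w_n|^2,$$
$$2\tau_{j+1}\mathrm{Re}\,w_{j+1}\bar w_n\ge-\tau_j|w_{j+1}|^2-\frac{\tau_{j+1}^2}{\tau_j}|w_n|^2=-\tau_j|w_{j+1}|^2-c^2N|w_n|^2 .$$
Adding these over $1\le j\le n-2$, the terms $\tau_j|w_{j+1}|^2$ cancel those in $Q_\xi$, and
$$Q_\xi(w)\ge-|w_1|^2+N\big(1-(n-1)c^2\big)|w_n|^2\ge-|w|^2 .$$
If $T_j$ satisfies $(\ast)$ with some $\epsilon\le1$, Lemma 3(i) with $\kappa=1$ says that $N^{1-2^{-j}}N^{\epsilon-1}$ is bounded, i.e. $\epsilon\le2^{-j}$. If $(\ast)$ held with some $\epsilon>1$, it would hold with $\epsilon=1$, which has just been excluded.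

**Step 3: $\mathcal M(V)$ and the count.** Let $w\in E$ with constant $C$. At $\tau=0$, $\sigma=1$ the form is $|w_n|^2$, so $\nu=0$ and $w_n=0$. For $1\le j\le n-2$ take $\tau_j=\delta>0$, $\sigma=1$ and the other $\tau_i=0$. For all $w'$, $Q_\xi(w')=\delta|w'_{j+1}|^2+|w'_n+\delta w'_j|^2-\delta^2|w'_j|^2\ge-\delta^2|w'|^2$, so $\nu\le\delta^2$. And $Q_\xi(w)=\delta|w_{j+1}|^2$ since $w_n=0$. Thus $\delta|w_{j+1}|^2\le C\delta^2$ for all $\delta>0$, and $w_{j+1}=0$. As $Q_\xi$ vanishes on $\mathbb Ce_1$, $E=\mathbb Ce_1$. Since $Q_\xi(e_1,w)=\tau_1\bar w_n$, $F=\mathbb RT_1$, and Theorem 2, part 2, gives $\mathcal M(V)$. Finally, if $Q_\xi\ge0$, the zero in position $(1,1)$ forces $\tau_1=0$. Then position $(2,2)$ is zero and forces $\tau_2=0$, and so on to $\tau_{n-1}=0$; what remains is $\sigma\ge0$. So $P=\{\tau=0,\ \sigma\ge0\}$ and $P^\perp=\mathrm{span}(T_1,\dots,T_{n-1})$. By Theorem 2, part 3, the enthralled fields exceed $\mathcal M(V)$ by $(n-1)-1=n-2$ dimensions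 at every point. $\square$

## 11. All real fields enthralled, and $R$ still missed

In Theorem 1 the field $S$ is not enthralled. One might hope that the conjecture survives when every real field is enthralled. It does not. The device is to adjoin real fields that produce $S$ by a double bracket and do not interact with the rest.

**Theorem 4.** *On $M'=\mathbb C^3_z\times\mathbb R^3_{(t,r,s)}\times\mathbb R^3_{(x,y,q)}$ let $\mathfrak Z(M')$ be spanned by $Z_1,Z_2,Z_3$ of Theorem 1 and by $X=\partial_x$, $Y=\partial_y+x\partial_q+\frac{x^2}2S$. On every open $V\ne\emptyset$ all real vector fields are enthralled by $\mathfrak Z(V)$, but $R|_V\notin\mathcal M(V)$.*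

*Proof.* Let $W=[X,Y]=\partial_q+xS$. Then $[X,W]=S$. Also $[Y,W]=0$, since neither field contains $\partial_x$ and their coefficients depend on $x$ only. The fields $X,Y,W$ commute with $Z_j,\bar Z_j,T,R,S$. The fields $\mathrm{Re}\,Z_j,\mathrm{Im}\,Z_j,X,Y,W,T,R,S$ form a frame.

**Step 1: all fields are enthralled.** By (b), $\mathrm{Re}\,Z_j$, $\mathrm{Im}\,Z_j=\mathrm{Re}(-iZ_j)$, $X$ and $Y$ are enthralled. $X$ and $Y$ satisfy $(\ast)$ with $\epsilon=1$ trivially, so they are in $\mathfrak A_{\mathfrak Z}(V)$. By (a), $W=[X,Y]$ and then $S=[X,W]$ are enthralled. For $T$ and $R$ use the Fourier transform in $(t,r,s)$ with $(x,y,q)$ as parameters. Lemma 1(i) holds for each value of the parameters, so (7) holds with an additional integration over $(x,y,q)$. And (8) holds because dropping the frequencies dual to $z$ and $(x,y,q)$ only increases the weight when $s\le0$. By (2) and (3),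
$$\tau^2(1+|\xi|^2)^{-1/2}\le3\nu,\qquad \rho^2(1+|\xi|^2)^{-3/4}\le10(1+\nu),$$
so $T$ and $R$ satisfy $(\ast)$ with $\epsilon=\frac12$ and $\epsilon=\frac14$. By (c) and the frame, all real fields are enthralled.

**Step 2: translations and dilations on $M'$.** Let
$$Y_0=Z_w+\bar Z_w+aX+bY+cW+\theta\cdot(T,R,S)$$
satisfy $(\ast)$ with $\epsilon=1$ on $V$, and let $p\in V$. To move $p$ to $0$ compose a translation $\ell$ of Section 3 in $(z,t,r,s)$ with the map
$$\phi:(x,y,q,s)\mapsto\Big(x+x_0,\ y+y_0,\ q+q_0+x_0y,\ s+x_0q+\tfrac{x_0^2}2y\Big).$$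
Writing subscripts for derivatives of $f$ at the image point, $X(f\circ\phi)=f_x$, $S(f\circ\phi)=f_s$, and
$$Y(f\circ\phi)=\Big(f_y+x_0f_q+\tfrac{x_0^2}2f_s\Big)+x\big(f_q+x_0f_s\big)+\tfrac{x^2}2f_s=f_y+(x+x_0)f_q+\tfrac{(x+x_0)^2}2f_s=(Yf)\circ\phi .$$
So $\phi$ preserves $X,Y,S$, hence $W$; it also preserves $Z_j,T,R$, whose coefficients depend on $z$ only. The map $\ell$ preserves $Z_j,T,R,S$, and preserves $X,Y,W$ because it does not touch $(x,y,q)$. Both maps preserve Lebesgue measure. So we may assume $p=0$, and $(\ast)$ gives, for some open $U\ni0$,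
$$\|Y_0u\|_0^2\le C\Big(\sum\|Z_ju\|_0^2+\|Xu\|_0^2+\|Yu\|_0^2+\|u\|_0^2\Big)\qquad\forall u\in\mathcal C_0^\infty(U).$$

For $u\in\mathcal C_0^\infty(M')$ put $u_\lambda=u\circ D_\lambda$ with $D_\lambda=(\lambda z,\ \lambda^2(t,r,s),\ \lambda^{3/4}(x,y,q))$. Then $Z_ju_\lambda=\lambda(Z_ju)\circ D_\lambda$ and $(T,R,S)u_\lambda=\lambda^2((T,R,S)u)\circ D_\lambda$. The coordinate $x$ at a point equals $\lambda^{-3/4}$ times the coordinate $x$ of its image under $D_\lambda$, so
$$Xu_\lambda=\lambda^{3/4}(\partial_xu)\circ D_\lambda,\qquad Yu_\lambda=\big(\lambda^{3/4}\partial_yu+x\partial_qu+\lambda^{1/2}\tfrac{x^2}2\partial_su\big)\circ D_\lambda,$$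
$$Wu_\lambda=\big(\lambda^{3/4}\partial_qu+\lambda^{5/4}x\,\partial_su\big)\circ D_\lambda .$$
The exponent $\frac34$ is chosen so that the terms of $X,Y$ grow more slowly than $\lambda$, while $W$ contains a term growing faster than $\lambda$.

**Step 3: the fields with $\epsilon=1$.** Insert $u_\lambda$ and cancel the Jacobian. The right side is at most $C\lambda^2\sum\|Z_ju\|_0^2+O(\lambda^{3/2})$. The left side is the squared norm of
$$\lambda(Z_{w_\lambda}+\bar Z_{w_\lambda})u+\lambda^2\theta_\lambda\cdot(T,R,S)u+c_\lambda\big(\lambda^{5/4}x\partial_su+\lambda^{3/4}\partial_qu\big)+O(\lambda^{3/4}),$$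
where the index $\lambda$ means composition with $D_{1/\lambda}$. Divide successively.

* By $\lambda^4$: $\theta(p)\cdot(T,R,S)u=0$ for all $u$, so $\theta(p)=0$; as $p$ is arbitrary, $\theta\equiv0$.
* Then by $\lambda^{5/2}$: the right side tends to $0$ and so does every term on the left but one; hence $c(p)\,x\,\partial_su=0$ for all $u$, so $c(p)=0$, and $c\equiv0$.
* Then by $\lambda^2$: $\|(Z_{w(p)}+\bar Z_{w(p)})u\|_0^2\le C\sum_j\|Z_ju\|_0^2$ for all $u\in\mathcal C_0^\infty(M')$.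

In the last inequality take $u=u_1(z,t,r,s)\,u_2(x,y,q)$ and divide by $\|u_2\|_0^2$. It then holds for all $u_1\in\mathcal C_0^\infty(\mathbb C^3\times\mathbb R^3)$. The passage to (9) and Steps 2 and 3 of the proof of Lemma 2 give $w(p)\in E=\mathbb Ce_1$. So $Y_0$ is a combination of $\mathrm{Re}\,Z_1,\mathrm{Im}\,Z_1,X,Y$.

**Step 4: brackets.** Let $\mathfrak B$ be the $\mathcal C^\infty(V,\mathbb R)$-span of $\mathrm{Re}\,Z_1,\mathrm{Im}\,Z_1,X,Y,W,S$, and let $\mathfrak N$ be the $\mathcal C^\infty(V,\mathbb R)$-span of all the frame fields except $R$; then $\mathfrak B\subset\mathfrak N$. Among the generators of $\mathfrak B$ the only nonzero brackets are, up to sign, $[X,Y]=W$ and $[X,W]=S$, because $[Z_1,\bar Z_1]=0$. So $\mathfrak B$ is a Lie algebra, and by Step 3 it contains $\mathfrak A_{\mathfrak Z}(V)$. The nonzero brackets of generators of $\mathfrak B$ (with $Z_1,\bar Z_1$ in place of $\mathrm{Re}\,Z_1,\mathrm{Im}\,Z_1$) with frame fields are, up to sign, these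 two and $[Z_1,\bar Z_3]=iT$, $[\bar Z_1,Z_3]=-iT$. All of them lie in the complex span of $T,W,S$. From
$$[fB,gN]=fB(g)N-gN(f)B+fg[B,N]$$
we get $[\mathfrak B,\mathfrak N]\subset\mathfrak N$. Since $X$ and $Y$ are real, $\mathrm{Re}\,\mathfrak Z(V)\subset\mathfrak N$. Therefore $\mathcal M(V)\subset\mathfrak N$. As the frame fields are independent, $R|_V\notin\mathfrak N$, and hence $R|_V\notin\mathcal M(V)$. $\blacksquare$
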